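# Schur multipliers on Schatten classes at the endpoint decay

## 1. A sign change in a two-by-two matrix, and larger versions of it

Consider the two matrices
$$v=\begin{pmatrix}1&-1\\1&1\end{pmatrix},\qquad J=\begin{pmatrix}1&1\\1&1\end{pmatrix}.$$
Flipping the sign of the upper right entry turns $v$ into $J$ and $J$ into $v$. How much does this change the size of the matrix? Measure size by the Schatten norm $\|x\|_a=\big(\sum_i\sigma_i(x)^a\big)^{1/a}$, where $\sigma_i(x)$ are the singular values. Since $v^*v=2I$, both singular values of $v$ are $\sqrt2$, so $\|v\|_a=(2\cdot2^{a/2})^{1/a}=2^{1/2+1/a}$. The matrix $J$ has rank one and singular values $2,0$, so $\|J\|_a=2$. For $a=2$ the two norms agree. For $a\ne2$ one of the two directions increases the norm, by the factor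
$$\max\big(2^{1/2-1/a},\,2^{1/a-1/2}\big)=2^{|1/a-1/2|}.$$

The sign that multiplies the $(j,k)$ entry here depends only on $j-k$: it is $m_{j-k}$ with $m_0=m_1=1$ and $m_{-1}=-1$. The same can be done on $N\times N$ matrices. Let $P_0=Q_0=1$ and
$$P_{i+1}(z)=P_i(z)+z^{2^i}Q_i(z),\qquad Q_{i+1}(z)=P_i(z)-z^{2^i}Q_i(z).$$
These are the Rudin–Shapiro polynomials. By induction $P_i$ and $Q_i$ have $2^i$ coefficients, all equal to $\pm1$. For $|z|=1$ the parallelogram law gives $|P_{i+1}|^2+|Q_{i+1}|^2=2(|P_i|^2+|Q_i|^2)$, hence $|P_i|^2+|Q_i|^2=2^{i+1}$ and $|P_i|\le2^{(i+1)/2}$ on the unit circle. Let $N=2^i$ with $i\ge0$. Then $P_{i+1}$ has $2N$ coefficients $\pm1$ and is bounded by $2^{(i+2)/2}=2\sqrt N$. After multiplication by $z^{-(N-1)}$ it reads $\sum_{n=-(N-1)}^{N}\varepsilon_nz^n$ with $\varepsilon_n=\pm1$. The matrix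
$$v=(\varepsilon_{j-k})_{1\le j,k\le N}$$
is a compression to $\mathrm{span}(z,\dots,z^N)$ of the operator of multiplication by this function on $L^2$ of the circle. Therefore
$$\|v\|_\infty\le2\sqrt N,\qquad \|v\|_a\le N^{1/a}\|v\|_\infty\le2N^{1/2+1/a},\tag{1}$$
where $\|\cdot\|_\infty$ is the operator norm. Now multiply entries by the signs $\varepsilon_{j-k}$. This exchanges $v$ and the all-ones matrix $J_N$, and $\|J_N\|_a=N$.

For $a>2$ use $v\mapsto J_N$: by (1) the norm grows by a factor of at least $\frac12N^{1/2-1/a}$. For $a<2$ use $J_N\mapsto v$: since $N^2=\|v\|_2^2\le\|v\|_a^a\,\|v\|_\infty^{2-a}\le\|v\|_a^a(2\sqrt N)^{2-a}$, we get $\|v\|_a/N\ge2^{-(2/a-1)}N^{1/a-1/2}\ge\frac12N^{1/a-1/2}$. In both cases, a sequence of signs on $|n|<N$ can cost $\frac12N^{|1/a-1/2|}$.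

Multiply these signs by $N^{-1/r}$ with $\frac1r=|\frac1a-\frac12|$. Then the cost exhibited by this example is of order one. A sequence with $|m_n|$ of size $|n|^{-1/r}$ can carry one such pattern at every dyadic scale $|n|\sim1,2,4,8,\dots$. Each scale alone pays a bounded price, and nothing decays from one scale to the next. Do the prices of the scales add up, so that the total grows with the number of scales, or does the total stay bounded? This is the question of the lecture, and the answer is that it stays bounded.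

## 2. Spectral resolutions, decay conditions, and the three theorems

Let $H$ be a Hilbert space. For $a\in[1,\infty)$, $\mathcal C^a$ is the Schatten class of compact operators on $H$ with $\|x\|_a=(\tau(|x|^a))^{1/a}<\infty$, where $\tau$ is the trace and $|x|^2=x^*x$. We write $a'$ for the conjugate exponent, $\frac1a+\frac1{a'}=1$.

**Definition (countable spectral resolution).** A family $(e_j)_{j\in\mathbb Z}$ of orthogonal projections in $H$ with $e_je_k=0$ for $j\ne k$ and $\sum_je_jh=h$ for all $h\in H$.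

Example: $H=\mathbb C^N$, $e_j$ the $j$-th coordinate projection for $1\le j\le N$, and $e_j=0$ for other $j$. Then $e_jve_k$ is the matrix that keeps only the $(j,k)$ entry of $v$. In general the $e_j$ may have infinite rank.

**Definition (the multipliers).** For $m:\mathbb Z\to\mathbb C$, $f:\mathbb Z\to\mathbb Z$ and $r\in[1,\infty)$ put $C_m:=\sup_{j}(1+|j|^{1/r})|m_j|$ and $m^f_{j,k}:=m_{f(j)-f(k)}$, and
$$M^e_{m,f}v:=\lim_{n\to\infty}\sum_{|j|,|k|\le n}m^f_{j,k}\,e_jve_k,\qquad v\in\mathcal C^a.$$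

With coordinate projections and $f=\mathrm{id}$ this multiplies the $(j,k)$ entry by $m_{j-k}$, as in Section 1. The map $f$ need not be injective.

The following is known and appears, together with the question below, in Jan Rozendaal and Mark Veraar, "Fourier multiplier theorems involving type and cotype", arXiv:1605.09340 (2016).

**Corollary.** Let $a\in(1,\infty)\setminus\{2\}$ and let $r\in[1,\infty)$ be such that $\frac1r>|\frac1a-\frac12|$. Then there is a constant $C_{a,r}\ge0$, depending only on $a$ and $r$, such that for all $H$, $(e_j)$, $f$ and all $m$ with $C_m<\infty$, the operator $M^e_{m,f}$ is well-defined on $\mathcal C^a$ and $\|M^e_{m,f}\|_{\mathcal L(\mathcal C^a)}\le C_{a,r}C_m$.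

**Problem.** Can one take $\frac1r=|\frac1a-\frac12|$? The source poses this as an open question.

**Theorem 1.** Let $a\in(1,\infty)\setminus\{2\}$, $\frac1r=|\frac1a-\frac12|$ and $p:=\max(a,a')$. For all $H,(e_j),f$ and all $m$ with $C_m<\infty$, the limit defining $M^e_{m,f}v$ exists in $\mathcal C^a$ for every $v\in\mathcal C^a$, and $\|M^e_{m,f}\|_{\mathcal L(\mathcal C^a)}\le40\,p\,C_m$.

Thus the answer is yes. Note that $\frac1r=\frac12-\frac1p$, so $r>2$ and
$$\frac2r+\frac2p=1.\tag{2}$$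
This identity will be used constantly.

The proof uses only two features of the situation: how many values $m_n$ are large, and one combinatorial property of $(j,k)\mapsto j-k$. Here are the two notions.

**Definition (weak $\ell^r$).** For a set $\Lambda$, $\mu:\Lambda\to\mathbb C$ and $r\in(0,\infty)$, put $\|\mu\|_{r,\infty}:=\sup_{t>0}t\,\#\{\lambda:|\mu_\lambda|\ge t\}^{1/r}$.

Example: let $\mu_n=|n|^{-1/r}$ for $n\in\mathbb Z\setminus\{0\}$ and $\mu_0=0$. Then $|\mu_n|\ge t$ means $1\le|n|\le t^{-r}$, so there are at most $2t^{-r}$ such $n$, with equality at $t=1$. Hence $\|\mu\|_{r,\infty}=2^{1/r}$, while $\sum|\mu_n|^r=\infty$.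

**Definition (proper map).** A map $c:S\times S\to\Lambda$ is proper if $c(s,\cdot)$ and $c(\cdot,t)$ are injective for all $s,t\in S$.

Examples: $c(s,t)=s-t$ on $\mathbb Z$, and $c(s,t)=st^{-1}$ on any group. The map $c(s,t)=|s-t|$ on $\mathbb Z$ is not proper, since $c(0,1)=c(0,-1)$. Properness says that the positions in a matrix with a fixed label $\lambda$ contain at most one position from each row and each column.

**Theorem 2.** Let $a,r,p$ be as in Theorem 1. Let $(e_j)$ be a countable spectral resolution, $S,\Lambda$ sets, $f:\mathbb Z\to S$, $c:S\times S\to\Lambda$ proper, and $\|\mu\|_{r,\infty}<\infty$. Then $Mv:=\lim_n\sum_{|j|,|k|\le n}\mu_{c(f(j),f(k))}e_jve_k$ exists in $\mathcal C^a$ for every $v\in\mathcal C^a$, and $\|M\|_{\mathcal L(\mathcal C^a)}\le28\,p\,\|\mu\|_{r,\infty}$.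

**Theorem 3.** Let $a,r,p$ be as in Theorem 1.

(i) For nonincreasing $w:\mathbb N_0\to[0,\infty)$ let $K_a(w)$ be the supremum of $\|M^e_{m,f}\|_{\mathcal L(\mathcal C^a)}$ over all $H,(e_j),f$ and all finitely supported $m$ with $|m_n|\le w(|n|)$. Then
$$\tfrac14\sup_{n\ge0}(1+n)^{1/r}w(n)\le K_a(w)\le40\,p\,\sup_{n\ge0}(1+n)^{1/r}w(n).$$
So for monotone weights the decay $w(n)=O(n^{-1/r})$ is necessary and sufficient.

(ii) The best constant in Theorem 1 lies between $c_0\sqrt p$ and $40p$, with $c_0>0$ absolute. For $a=1$, $r=2$ no constant exists.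

**Theorem 2 implies Theorem 1.** The purpose is to turn the decay condition into a count. Take $S=\Lambda=\mathbb Z$, $c(s,t)=s-t$ and $\mu=m$; if $C_m=0$ there is nothing to prove. If $|m_n|\ge t>0$, then $1+|n|^{1/r}\le x:=C_m/t$, so $x\ge1$ and $|n|\le(x-1)^r$. Since $(x-1)^r+1\le x^r$ for $r\ge1$,
$$\#\{n:|m_n|\ge t\}\le1+2(x-1)^r\le1+2(x^r-1)\le2x^r.$$
Hence $\|m\|_{r,\infty}\le2^{1/r}C_m\le\sqrt2\,C_m$, because $r>2$. Finally $28\sqrt2<40$. $\square$

## 3. Passing to finite matrices

Theorem 2 follows from a statement about finite block matrices.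

**Proposition 4.** Let $\dim H<\infty$, let $(Q_s)_{s\in S}$ be a finite family of pairwise orthogonal projections with sum $1$, let $c:S\times S\to\Lambda$ be proper with $\Lambda$ finite, and $\mu:\Lambda\to\mathbb C$. Then $M_\mu v:=\sum_{s,t}\mu_{c(s,t)}Q_svQ_t$ satisfies $\|M_\mu v\|_a\le28p\,\|\mu\|_{r,\infty}\|v\|_a$.

Here $a,r,p$ are as in Theorem 1. The blocks $Q_s$ absorb a non-injective $f$.

**Proposition 4 implies Theorem 2.** We first record an approximation fact. If $(\pi_\alpha)$ is a net of orthogonal projections converging strongly to a projection $P$, then $\pi_\alpha v\pi_\alpha\to PvP$ in $\mathcal C^a$ for each $v\in\mathcal C^a$. For $v=\langle\cdot,\eta\rangle\xi$ one has $\pi_\alpha v\pi_\alpha=\langle\cdot,\pi_\alpha\eta\rangle\pi_\alpha\xi$, and the norm of a rank-one operator is the product of the norms of its vectors, so the claim holds. It extends to finite-rank $v$ by linearity and to all $v$ by density (here $a<\infty$), since all the maps $v\mapsto\pi_\alpha v\pi_\alpha$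 are contractions.

Put $p_n=\sum_{|j|\le n}e_j$ and $M_nv=\sum_{|j|,|k|\le n}\mu_{c(f(j),f(k))}e_jve_k$. This is a finite sum, bounded on $\mathcal C^a$ for fixed $n$. Choose finite-rank projections $\pi_j\le e_j$ for $|j|\le n$ and let $\pi=\sum_{|j|\le n}\pi_j$. Since $e_j\pi=\pi_j=\pi e_j$,
$$M_n(\pi v\pi)=\sum_{|j|,|k|\le n}\mu_{c(f(j),f(k))}\pi_jv\pi_k=\sum_{s,t}\mu_{c(s,t)}Q_svQ_t,\qquad Q_s=\sum_{|j|\le n,\ f(j)=s}\pi_j,$$
where $s,t$ run over the finite set $f(\{|j|\le n\})$. The $Q_s$ are pairwise orthogonal with sum $\pi$, the identity of $\pi H$. The restriction of $c$ is proper, and restricting $\mu$ to the finitely many labels that occur does not increase $\|\mu\|_{r,\infty}$. Proposition 4 on $\pi H$ gives $\|M_n(\pi v\pi)\|_a\le28p\|\mu\|_{r,\infty}\|\pi v\pi\|_a\le28p\|\mu\|_{r,\infty}\|v\|_a$. Now let each $\pi_j$ increase to $e_j$ strongly, along the directed set of finite-rank subprojections. By the fact above $\pi v\pi\to p_nvp_n$, and $M_n(p_nvp_n)=M_nv$, so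
$$\|M_nv\|_a\le28p\,\|\mu\|_{r,\infty}\|v\|_a\qquad\text{for all }n.$$

It remains to let $n\to\infty$. If $v=p_Nvp_N$, then $M_nv=M_Nv$ for $n\ge N$. Such $v$ are dense in $\mathcal C^a$, since $p_N\to1$ strongly. By the uniform bound, $(M_nv)_n$ is Cauchy for every $v$, so it converges, and the limit satisfies the same bound. $\square$

From here to the end of Section 7, $H$ is finite-dimensional and we are in the setting of Proposition 4.

## 4. Trace inequalities and block-diagonal operators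

We recall the standard facts. Hölder's inequality: $\|xy\|_q\le\|x\|_{2q}\|y\|_{2q}$, $|\tau(x_1\cdots x_q)|\le\prod_i\|x_i\|_q$ for an integer $q\geq 1$, and $\|xyz\|_q\le\|x\|_\infty\|y\|_q\|z\|_\infty$. Monotonicity: if $0\le A\le B$ and $s>0$, then $\tau(A^s)\le\tau(B^s)$, since the ordered eigenvalues of $A$ are at most those of $B$. We also use the following inequality (Lieb–Thirring 1976; Araki, Lett. Math. Phys. 19 (1990)).

**Araki–Lieb–Thirring inequality.** For $X,b\ge0$ and $s\ge1$: $\tau((bXb)^s)\le\tau(b^sX^sb^s)$.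

Here is why it holds for matrices. By continuity assume $b$ invertible. First, $\|bXb\|_\infty^s\le\|b^sX^sb^s\|_\infty$. If the right side is $0$, then $X=0$. Otherwise scale $X$ so that it equals $1$; then $X^s\le b^{-2s}$, and since $y\mapsto y^{1/s}$ is operator monotone (Löwner–Heinz), $X\le b^{-2}$, that is, $bXb\le1$. Applying this to the $n$-th antisymmetric tensor powers of $X$ and $b$, whose norms are the products of the $n$ largest eigenvalues, gives $\prod_{i\le n}\lambda_i(bXb)^s\le\prod_{i\le n}\lambda_i(b^sX^sb^s)$ for all $n$, where eigenvalues are in decreasing order. Such inequalities for products imply those for sums (Weyl), and the sum over all $i$ is the claim.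

**The pinching.** Let $D$ be the $*$-algebra of operators commuting with all $Q_s$, and let $\mathbb E(y)=\sum_sQ_syQ_s$. So $D$ consists of the block-diagonal operators, and $\mathbb E$ deletes the off-diagonal blocks. For example, if $Q_1,Q_2$ are the coordinate projections of $\mathbb C^2$, then $\mathbb E\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}=\begin{pmatrix}\alpha&0\\0&\delta\end{pmatrix}$. The map $\mathbb E$ is positive, and for $b\in D$
$$\mathbb E(b^*yb)=b^*\mathbb E(y)b,\qquad \tau(\mathbb E(y)b)=\sum_s\tau(Q_sybQ_s)=\tau(yb).\tag{3}$$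
It is a contraction for every Schatten norm: for signs $\eta=(\eta_s)$ let $U_\eta=\sum_s\eta_sQ_s$, which is unitary. Then $U_\eta yU_\eta=\sum_{s,t}\eta_s\eta_tQ_syQ_t$, and averaging over all choices of signs leaves exactly $\mathbb E(y)$. Square roots and pseudo-inverses of positive elements of $D$ lie in $D$, since they are polynomials in those elements.

The next lemma says that an operator $u$ of norm at most one, with $\mathbb E(u^*u)\le\delta$, acts on block-diagonal operators like the indicator function of a set of measure $\delta$.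

**Lemma 5.** Let $\|u\|_\infty\le1$, $\mathbb E(u^*u)\le\delta$, $b\in D$, $2\le q<\infty$. Then $\|ub\|_q\le\delta^{1/q}\|b\|_q$. Consequently, if $\|w\|_\infty\le1$ and $\mathbb E(ww^*)\le\delta$, then $\|bw\|_q\le\delta^{1/q}\|b\|_q$.

*Proof.* Write $b=|b^*|U$ with $U$ unitary. Then $\|ub\|_q=\|u|b^*|\,\|_q$, $|b^*|\in D$ and $\|\,|b^*|\,\|_q=\|b\|_q$, so we may assume $b\ge0$. Use Araki–Lieb–Thirring with $X=u^*u$ and $s=q/2\ge1$, then $X^{s}\le X$ (as $0\le X\le1$), then (3):
$$\|ub\|_q^q=\tau\big((bu^*ub)^{q/2}\big)\le\tau\big(b^{q/2}(u^*u)^{q/2}b^{q/2}\big)\le\tau(u^*u\,b^q)=\tau(\mathbb E(u^*u)b^q)\le\delta\,\tau(b^q).$$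
For the second claim apply the first to $u=w^*$ and $b^*$, since $\|bw\|_q=\|w^*b^*\|_q$. $\square$

**Lemma 6.** For finitely many $A_k\ge0$ and $s\ge1$: $\sum_k\tau(A_k^s)\le\tau\big((\sum_kA_k)^s\big)$.

*Proof.* Let $B=\sum_kA_k$ and let $B^{-1/2}$ be the pseudo-inverse of $B^{1/2}$. Since $0\le A_k\le B$, we have $\ker B\subset\ker A_k$, so $A_k=B^{1/2}C_kB^{1/2}$ with $C_k=B^{-1/2}A_kB^{-1/2}$. Here $0\le C_k\le1$, and $\sum_kC_k$ is the range projection of $B$. By Araki–Lieb–Thirring and $C_k^s\le C_k$,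
$$\tau(A_k^s)\le\tau(B^{s/2}C_k^sB^{s/2})\le\tau(B^sC_k).$$
Summing over $k$ gives $\tau(B^s)$ on the right. $\square$

## 5. One level set at a time, and the logarithm that remains

**Step 1 (cutting $v$ along labels).** The aim is to see what properness gives. For $\lambda\in\Lambda$ put $v_\lambda=\sum_{c(s,t)=\lambda}Q_svQ_t$, so that $M_\mu v=\sum_\lambda\mu_\lambda v_\lambda$. Expand
$$v_\lambda^*v_\lambda=\sum_{c(s,t)=c(s',t')=\lambda}Q_tv^*Q_sQ_{s'}vQ_{t'}.$$
Only terms with $s=s'$ survive. Then $c(s,t)=c(s,t')$, and properness forces $t=t'$. Hence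
$$v_\lambda^*v_\lambda=\sum_{c(s,t)=\lambda}Q_tv^*Q_svQ_t\in D,\qquad\sum_\lambda v_\lambda^*v_\lambda=\sum_{s,t}Q_tv^*Q_svQ_t=\mathbb E(v^*v).\tag{4}$$
In the same way, using injectivity of $c(\cdot,t)$, we get $v_\lambda v_\lambda^*\in D$ and $\sum_\lambda v_\lambda v_\lambda^*=\mathbb E(vv^*)$.

For the improper labels $|s-t|$ on $S=\{-1,0,1\}$ with coordinate projections this fails: $v_1$ has the two entries $v_{0,-1}$ and $v_{0,1}$ in row $0$, and $v_1^*v_1$ has the off-diagonal entry $\overline{v_{0,-1}}\,v_{0,1}$.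

**Step 2 (factoring each level).** The aim is to write the part of $M_\mu v$ on one level set of $\mu$ as a block-diagonal operator times a factor to which Lemma 5 applies. Let $p>2$ and $\frac1r=\frac12-\frac1p$. If $\mu=0$ there is nothing to prove; otherwise normalize $\|\mu\|_{r,\infty}=1$. Then $|\mu_\lambda|\le1$ for all $\lambda$. For $k\ge0$ let
$$\Lambda_k=\{\lambda:2^{-(k+1)/r}<|\mu_\lambda|\le2^{-k/r}\},\qquad\#\Lambda_k\le2^{k+1},$$
where the count is the definition of $\|\mu\|_{r,\infty}$ at $t=2^{-(k+1)/r}$. Put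
$$g_k=\sum_{\lambda\in\Lambda_k}\mu_\lambda v_\lambda,\qquad\varphi_k=\Big(\sum_{\lambda\in\Lambda_k}v_\lambda^*v_\lambda\Big)^{1/2},\qquad\psi_k=\Big(\sum_{\lambda\in\Lambda_k}v_\lambda v_\lambda^*\Big)^{1/2}.$$
Then $\varphi_k,\psi_k\in D$, and $M_\mu v=\sum_kg_k$ is a finite sum.

We bound $g_k$ in two ways. First, for $h\in H$, Cauchy–Schwarz gives $\|g_kh\|^2\le\sum_{\Lambda_k}|\mu_\lambda|^2\sum_{\Lambda_k}\|v_\lambda h\|^2$, and $\sum_{\Lambda_k}|\mu_\lambda|^2\le2^{k+1}2^{-2k/r}=2\cdot2^{2k/p}$ by (2). So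
$$g_k^*g_k\le2\cdot2^{2k/p}\varphi_k^2.\tag{5}$$
Second, the pieces of $g_k$ in the sense of Step 1 are $\mu_\lambda v_\lambda$ for $\lambda\in\Lambda_k$ and $0$ for other $\lambda$, because $Q_sv_\lambda Q_t$ is $Q_svQ_t$ if $c(s,t)=\lambda$ and $0$ otherwise. Thus (4) applied to $g_k$ gives
$$\mathbb E(g_k^*g_k)=\sum_{\lambda\in\Lambda_k}|\mu_\lambda|^2v_\lambda^*v_\lambda\le2^{-2k/r}\varphi_k^2.\tag{6}$$
After pinching, the number of labels no longer enters: compare the factor $2^{2k/p}$ in (5) with $2^{-2k/r}$ in (6).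

By (5), $\ker\varphi_k\subset\ker g_k$. Let $\varphi_k^{-1}\in D$ be the pseudo-inverse and $u_k=2^{-1/2}2^{-k/p}g_k\varphi_k^{-1}$. Then
$$g_k=\sqrt2\,2^{k/p}u_k\varphi_k,\qquad\|u_k\|_\infty\le1,\qquad\mathbb E(u_k^*u_k)\le2^{-k}.\tag{7}$$
The norm bound is (5), which gives $u_k^*u_k\le\varphi_k^{-1}\varphi_k^2\varphi_k^{-1}\le1$. The last bound uses (3), (6) and (2):
$$\mathbb E(u_k^*u_k)=\tfrac12\,2^{-2k/p}\varphi_k^{-1}\mathbb E(g_k^*g_k)\varphi_k^{-1}\le\tfrac12\,2^{-2k/p-2k/r}=\tfrac12\,2^{-k}.$$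
The adjoint of $v$ has pieces $v_\lambda^*$ for the proper map $(s,t)\mapsto c(t,s)$, and $g_k^*=\sum_{\Lambda_k}\overline{\mu_\lambda}v_\lambda^*$. So the same argument for adjoints gives, with $w_k=2^{-1/2}2^{-k/p}\psi_k^{-1}g_k$,
$$g_k=\sqrt2\,2^{k/p}\psi_kw_k,\qquad\|w_k\|_\infty\le1,\qquad\mathbb E(w_kw_k^*)\le2^{-k}.\tag{8}$$

Finally, the block-diagonal factors share the mass of $v$. Since $\sum_k\varphi_k^2\le\mathbb E(v^*v)$ by (4), Lemma 6 with $s=p/2$, monotonicity and the contractivity of $\mathbb E$ on $\mathcal C^{p/2}$ give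
$$\sum_k\|\varphi_k\|_p^p=\sum_k\tau\big((\varphi_k^2)^{p/2}\big)\le\tau\big(\mathbb E(v^*v)^{p/2}\big)\le\|v\|_p^p,\qquad\text{and likewise}\quad\sum_k\|\psi_k\|_p^p\le\|v\|_p^p.\tag{9}$$

**What the triangle inequality gives.** Apply Lemma 5 with $q=p$ to (7): $\|g_k\|_p\le\sqrt2\,2^{k/p}\,2^{-k/p}\|\varphi_k\|_p=\sqrt2\,\|\varphi_k\|_p\le\sqrt2\,\|v\|_p$. So each level is bounded uniformly in $k$. The natural next move is to sum over the levels.

If the decay is faster than the endpoint, this works. Suppose $\|\mu\|_{\rho,\infty}=1$ with $\frac1\rho=\frac1r+\eta$, $\eta>0$, and cut at the heights $2^{-k/\rho}$. Then level $k$ has at most $2^{k+1}$ labels, and $|\mu_\lambda|\le2^{-k\eta}2^{-k/r}$ on it. The derivation of (5) and (6) used only such upper bounds, so $\|g_k\|_p\le\sqrt2\,2^{-k\eta}\|v\|_p$, and the geometric series converges.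

At the endpoint $\eta=0$ the factor $2^{-k\eta}$ is $1$ and the series argument stops. If $K$ levels are nonempty, the best one gets from the norms and (9) is $\sum_k\|g_k\|_p\le\sqrt2\sum_k\|\varphi_k\|_p\le\sqrt2\,K^{1-1/p}\|v\|_p$, and $K$ grows like the logarithm of the number of labels when $|\mu_n|\sim|n|^{-1/r}$. Norms alone cannot do better: they do not exclude that all the $g_k$ are positive multiples of one operator. What is missing is information about how different levels interact.

## 6. Different levels barely interact: exponents that are even integers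

A toy model on $[0,1]$ shows what to expect from (7). Replace $2^{k/p}u_k$ by $h_k=2^{k/p}\mathbf 1_{[0,2^{-k})}$. These functions have norm one in $L^p$ and they all sit at the same point. Yet
$$\|h_kh_l\|_{L^{p/2}}=2^{(k+l)/p}\,2^{-2\max(k,l)/p}=2^{-|k-l|/p},$$
because the product lives on the smaller of the two sets. So two distant levels have a small product in $L^{p/2}$. Lemma 5 is what makes this computation work for operators.

**Step 3 (almost orthogonality).** Let $a_k=\max(\|\varphi_k\|_p,\|\psi_k\|_p)$ and $q=p/2$, and suppose $q\ge2$. We show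
$$\|g_k^*g_l\|_q\le2\cdot2^{-|k-l|/p}a_ka_l,\qquad\|g_kg_l^*\|_q\le2\cdot2^{-|k-l|/p}a_ka_l.\tag{10}$$
For the first, (8) gives $g_k^*g_l=2\cdot2^{(k+l)/p}\,w_k^*\psi_k\psi_lw_l$. The middle factor $b=\psi_k\psi_l$ is in $D$. We may drop either of the outer factors, since they are contractions, and use Lemma 5 for the other one: $\|bw_l\|_q\le2^{-l/q}\|b\|_q$ by the second part, and $\|w_k^*b\|_q\le2^{-k/q}\|b\|_q$ by the first part with $u=w_k^*$. We choose the better one and apply Hölder:
$$\|w_k^*\psi_k\psi_lw_l\|_q\le2^{-\max(k,l)/q}\|\psi_k\psi_l\|_q\le2^{-2\max(k,l)/p}\|\psi_k\|_p\|\psi_l\|_p\le2^{-2\max(k,l)/p}a_ka_l.$$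
Since $k+l-2\max(k,l)=-|k-l|$, this is the first bound. For the second, (7) gives $g_kg_l^*=2\cdot2^{(k+l)/p}\,u_k\varphi_k\varphi_lu_l^*$ with $\varphi_k\varphi_l\in D$. Lemma 5 applies to $u_k$ from the left and to $w=u_l^*$ from the right, because $ww^*=u_l^*u_l$. The rest is identical.

Both one-sided factorizations were needed: (8) handles $g_k^*g_l$ and (7) handles $g_kg_l^*$.

**Step 4 (expanding the trace, $p=2q$ with $q\ge2$ an integer).** The aim is to sum the levels. Let $g=M_\mu v=\sum_kg_k$. Then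
$$\|g\|_p^p=\tau\big((g^*g)^q\big)=\sum_{k_1,\dots,k_p}\tau\big(g_{k_1}^*g_{k_2}g_{k_3}^*g_{k_4}\cdots g_{k_{p-1}}^*g_{k_p}\big).$$
Bound each summand in two ways by Hölder and (10). Grouping the factors as $(g_{k_1}^*g_{k_2})(g_{k_3}^*g_{k_4})\cdots(g_{k_{p-1}}^*g_{k_p})$ gives
$$2^q\prod_{i=1}^pa_{k_i}\prod_{i=1}^q2^{-|k_{2i-1}-k_{2i}|/p}.$$
Rotating cyclically and grouping as $(g_{k_2}g_{k_3}^*)(g_{k_4}g_{k_5}^*)\cdots(g_{k_p}g_{k_1}^*)$ gives, with $k_{p+1}:=k_1$,
$$2^q\prod_{i=1}^pa_{k_i}\prod_{i=1}^q2^{-|k_{2i}-k_{2i+1}|/p}.$$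
Each bound links only every other pair of neighbors, but the minimum of the two is at most their geometric mean, which links all of them. So each summand is at most
$$2^q\prod_{i=1}^pa_{k_i}\prod_{i=1}^p\rho^{|k_i-k_{i+1}|},\qquad\rho=2^{-1/(2p)}.$$

Next use $\prod_ia_{k_i}\le\frac1p\sum_ia_{k_i}^p$. The second product is invariant under cyclic shifts of the indices, so each of the $p$ terms contributes the same total, and we may replace $\prod_ia_{k_i}$ by $a_{k_1}^p$. Drop the factor $\rho^{|k_p-k_1|}\le1$. Then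
$$\|g\|_p^p\le2^{p/2}\sum_{k_1}a_{k_1}^p\sum_{k_2,\dots,k_p}\prod_{i=1}^{p-1}\rho^{|k_i-k_{i+1}|}\le2^{p/2}L^{p-1}\sum_ka_k^p,\qquad L=\sum_{d\in\mathbb Z}\rho^{|d|},$$
where we summed over $k_p$, then $k_{p-1}$, and so on down to $k_2$, each sum costing at most $L$. By (9), $\sum_ka_k^p\le\sum_k(\|\varphi_k\|_p^p+\|\psi_k\|_p^p)\le2\|v\|_p^p$. Finally
$$L=\frac{1+\rho}{1-\rho}=\coth\frac{\ln2}{4p}\le1+\frac{4p}{\ln2}\le7p,$$
since $\coth y=1+\frac2{e^{2y}-1}\le1+\frac1y$ for $y>0$, and $4/\ln2<5.8$. As $L\ge1$ and $p\ge4$, we obtain $\sqrt2\,2^{1/p}L^{1-1/p}\le\sqrt2\cdot2^{1/4}\cdot7p\le14p$. Hence for even integers $p\ge4$ and $\frac1r=\frac12-\frac1p$,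
$$\|M_\mu\|_{\mathcal L(\mathcal C^p)}\le14\,p\,\|\mu\|_{r,\infty}.\tag{11}$$
The number of levels has disappeared.

## 7. All exponents: interpolation and duality

**Step 5 (all $p>2$).** The aim is to interpolate between $\mathcal C^2$ and an even exponent, moving $\mu$ along with the exponent. Let $P\ge4$ be the least even integer with $P\ge p$. Then $P<2p$: if $p\le4$ then $P=4<2p$, and if $p>4$ then $P<p+2<2p$. If $p=P$, (11) suffices. Otherwise put $\frac1R=\frac12-\frac1P$ and choose $\theta\in(0,1)$ with $\frac1p=\frac{1-\theta}2+\frac\theta P$. Then $\frac1r=\frac12-\frac1p=\theta\big(\frac12-\frac1P\big)=\frac\theta R$.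

Normalize $\|\mu\|_{r,\infty}=1$. For $0\le\operatorname{Re}z\le1$ set $\mu^{(z)}_\lambda=\frac{\mu_\lambda}{|\mu_\lambda|}|\mu_\lambda|^{rz/R}$ if $\mu_\lambda\ne0$, and $\mu^{(z)}_\lambda=0$ otherwise. Since $\Lambda$ is finite, $z\mapsto M_{\mu^{(z)}}$ is analytic and bounded on the strip, and $\mu^{(\theta)}=\mu$ because $r\theta/R=1$.

- If $\operatorname{Re}z=0$, then $|\mu^{(z)}|\le1$, so $\|M_{\mu^{(z)}}\|_{\mathcal L(\mathcal C^2)}\le1$, because the $Q_svQ_t$ are pairwise orthogonal in $\mathcal C^2$ for the inner product $\tau(x^*y)$.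
- If $\operatorname{Re}z=1$, then $\#\{|\mu^{(z)}|\ge t\}=\#\{|\mu|\ge t^{R/r}\}\le t^{-R}$, so $\|\mu^{(z)}\|_{R,\infty}\le1$, and (11) gives $\|M_{\mu^{(z)}}\|_{\mathcal L(\mathcal C^P)}\le14P$.

Stein's interpolation theorem for Schatten classes now gives $\|M_\mu\|_{\mathcal L(\mathcal C^p)}\le(14P)^\theta$. In finite dimensions its proof is short. Let $\|v\|_p=1$ and $\|y\|_{p'}=1$, with polar decompositions $v=U|v|$, $y=V|y|$, where $U,V$ are unitary, and set
$$v(z)=U|v|^{p(\frac{1-z}2+\frac zP)},\qquad y(z)=V|y|^{p'(\frac{1-z}2+\frac z{P'})},$$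
the powers being $0$ on the kernels. Then $v(\theta)=v$ and $y(\theta)=y$. For $\operatorname{Re}z=0$ we have $\|v(z)\|_2=\|y(z)\|_2=1$, and for $\operatorname{Re}z=1$ we have $\|v(z)\|_P=\|y(z)\|_{P'}=1$. The function $F(z)=\tau\big(M_{\mu^{(z)}}(v(z))\,y(z)\big)$ is bounded and continuous on the strip, analytic inside, with $|F|\le1$ on $\operatorname{Re}z=0$ and $|F|\le14P$ on $\operatorname{Re}z=1$. The three lines theorem gives $|\tau(M_\mu(v)y)|=|F(\theta)|\le(14P)^\theta$. Take the supremum over $y$. Hence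
$$\|M_\mu\|_{\mathcal L(\mathcal C^p)}\le(14P)^\theta\le14P\le28p.$$

**Step 6 ($a<2$).** The aim is to transfer the bound by duality. We have
$$\tau(M_\mu(v)y)=\sum_{s,t}\mu_{c(s,t)}\tau(Q_svQ_ty)=\tau(v\,M'y),\qquad M'y=\sum_{s,t}\mu_{c(s,t)}Q_tyQ_s.$$
The operator $M'$ is the multiplier with the same $\mu$ for the proper map $c'(s,t)=c(t,s)$. By the duality of $\mathcal C^a$ and $\mathcal C^{a'}$, $\|M_\mu\|_{\mathcal L(\mathcal C^a)}=\|M'\|_{\mathcal L(\mathcal C^{a'})}\le28a'\|\mu\|_{r,\infty}$. The exponent $r$ is the same, since $|\frac1a-\frac12|=|\frac1{a'}-\frac12|$, and $p=a'$. This proves Proposition 4, hence Theorems 2 and 1. $\blacksquare$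

## 8. Monotone weights: the decay is necessary

In this section and the next, the tests use $H=\mathbb C^N$, the coordinate projections $e_j$ for $1\le j\le N$, $e_j=0$ otherwise, and $f=\mathrm{id}$. The multiplier then multiplies the $(j,k)$ entry by $m_{j-k}$. By the duality computation in Step 6, its norm on $\mathcal C^a$ equals the norm on $\mathcal C^{a'}$ of the multiplier with $m_n$ replaced by $m_{-n}$. This changes neither the constraint $|m_n|\le w(|n|)$ nor $C_m$.

**Upper bound in Theorem 3(i).** We count again. Let $W=\sup_n(1+n)^{1/r}w(n)$, which we may assume finite. If $|m_n|\ge t>0$, then $t\le W(1+|n|)^{-1/r}$, so $1+|n|\le(W/t)^r$. The number of integers $n$ with $1+|n|\le y$ is at most $2y$. Hence $\#\{|m|\ge t\}\le2(W/t)^r$ and $\|m\|_{r,\infty}\le2^{1/r}W\le\sqrt2\,W$. Theorem 2 gives the bound $28\sqrt2\,p\,W\le40\,p\,W$.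

**Lower bound in Theorem 3(i).** We use the matrices of Section 1. By duality take $a=p>2$. Let $N=2^i$, $i\ge0$, with $\varepsilon_n$ and $v=(\varepsilon_{j-k})_{1\le j,k\le N}$ as there, so $\|v\|_p\le2N^{1/2+1/p}$ by (1). Put $m_n=w(N-1)\varepsilon_n$ for $|n|<N$ and $m_n=0$ otherwise. This is admissible because $w$ is nonincreasing. The image of $v$ is $w(N-1)J_N$, of norm $w(N-1)N$. Hence
$$K_a(w)\ge\frac{N\,w(N-1)}{2N^{1/2+1/p}}=\tfrac12N^{1/r}w(N-1)\qquad(N=2^i).$$
For general $n\ge0$ choose $N=2^i$ with $N\le1+n<2N$. Then $n\ge N-1$, so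
$$(1+n)^{1/r}w(n)\le2^{1/r}N^{1/r}w(N-1)\le2^{1/r}\cdot2K_a(w)\le4K_a(w).$$
This proves (i). $\square$

In particular the exponent $1/r$ in Theorem 1 cannot be lowered: for $0<\beta<\frac1r$ and $w(n)=(1+n^\beta)^{-1}$ we have $\sup_n(1+n)^{1/r}w(n)=\infty$, so $K_a(w)=\infty$.

## 9. The constant grows at least like the square root of $p$

**Theorem 3(ii).** The upper bound $40p$ is Theorem 1. For the lower bound we test on a rank-one matrix with random signs. By duality let $1\le a<2$, $p=a'$ (so $p=\infty$ if $a=1$), $\frac1r=\frac12-\frac1p$. For $\varepsilon_n=\pm1$ (chosen below, no longer the signs of Section 1) let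
$$m_n=\varepsilon_n(1+|n|^{1/r})^{-1}\ \text{ for }|n|<N,\qquad m_n=0\ \text{ otherwise},$$
so $C_m\le1$. Let $v=\frac1NJ_N$, which has rank one and $\|v\|_a=1$. Its image is $x=\frac1N(m_{j-k})_{1\le j,k\le N}$.

**Step A (from $\mathcal C^1$ to $L^1$ of the circle).** This step bounds $\|x\|_1$ from below by a norm of a trigonometric polynomial. The map $y\mapsto\sum_{j,k}y_{jk}e^{i(j-k)\theta}$ is a contraction from $\mathcal C^1$ to $L^1(\frac{d\theta}{2\pi})$. Indeed, for $y_{jk}=\xi_j\overline{\eta_k}$ the image is $\big(\sum_j\xi_je^{ij\theta}\big)\overline{\big(\sum_k\eta_ke^{ik\theta}\big)}$, with $L^1$ norm at most $\|\xi\|\|\eta\|=\|y\|_1$ by Cauchy–Schwarz and Parseval. The general case follows by summing a singular value decomposition. Since the difference $n$ occurs $N-|n|$ times,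
$$\|x\|_1\ge\Big\|\sum_{|n|<N}\Big(1-\frac{|n|}N\Big)m_ne^{in\theta}\Big\|_{L^1}.$$

**Step B (choosing the signs).** Khintchine's inequality says that the average over signs of $|\sum_n\varepsilon_nb_n|$ is at least $c(\sum|b_n|^2)^{1/2}$, with $c>0$ absolute. Apply it at each $\theta$ with $b_n=(1-\frac{|n|}N)(1+|n|^{1/r})^{-1}e^{in\theta}$, whose modulus does not depend on $\theta$, and integrate in $\theta$. Some choice of signs does at least as well as the average, so
$$\|x\|_1\ge c\Big(\sum_{|n|<N}\Big(1-\frac{|n|}N\Big)^2(1+|n|^{1/r})^{-2}\Big)^{1/2}\ge c\Big(\sum_{1\le n\le N/2}\tfrac1{16}n^{-2/r}\Big)^{1/2}\ge c'\sqrt{\log(N/2)}$$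
with $c'>0$ absolute, for $N\ge2$. In the middle we used $1-\frac nN\ge\frac12$ and $1+n^{1/r}\le2n^{1/r}$. At the end we used $2/r\le1$ and $\sum_{1\le n\le N/2}\frac1n\ge\log(N/2)$.

**Step C (choosing $N$).** For $a=1$, $r=2$, let $N\to\infty$: the norms are unbounded while $C_m\le1$, so no constant exists. For $1<a<2$, Hölder gives $\|x\|_1\le N^{1-1/a}\|x\|_a=N^{1/p}\|x\|_a$, hence
$$\|x\|_a\ge c'N^{-1/p}\sqrt{\log(N/2)}.$$
Take $N=\lceil e^p\rceil\le2e^p$. Since $p>2$, we have $N^{-1/p}\ge(2e^p)^{-1/p}\ge\frac1{\sqrt2\,e}$ and $\log(N/2)\ge p-\log2\ge\frac p2$. So $\|x\|_a\ge c_0\sqrt p$ with $c_0>0$ absolute, while $\|v\|_a=1$ and $C_m\le1$. The best constant in Theorem 1 is therefore at least $c_0\sqrt p$, and by the duality noted in Section 8 this holds for $a>2$ as well. $\blacksquare$
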